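\title{The hierarchy of interpolation sets for nilsequences is strict}


\begin{abstract}
A set $E$ of positive integers is a $k$-interpolation set if every bounded function on $E$ is the restriction of a $k$-step nilsequence. We prove that for every $k\ge 1$ there is a $(k+1)$-interpolation set that is not a $k$-interpolation set. The sets are built by induction on $k$, each one from widely spaced dilated copies of its predecessor. They can be made arbitrarily sparse, and the phases $\alpha n^{k+1}$ already approximate every circle-valued function on them. We also show that uniform limits of nilsequences of unbounded step produce no further interpolation sets.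
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $\mathbb{N}=\{1,2,3,\dots\}$, $\mathbb{T}=\mathbb{R}/\mathbb{Z}$, and $\|t\|$ is the distance from $t$ to $\mathbb{Z}$.

\subsection{Nilsequences}
For a group $G$ let $[x,y]=xyx^{-1}y^{-1}$, let $G_1=G$, and let $G_{i+1}=[G_i,G]$ be the subgroup generated by the commutators $[x,y]$ with $x\in G_i$, $y\in G$. We call $G$ \emph{$k$-step nilpotent} if $G_{k+1}=\{e\}$. A \emph{$k$-step nilmanifold} is a quotient $X=G/\Gamma$ of a $k$-step nilpotent Lie group $G$, not necessarily connected, by a discrete cocompact subgroup $\Gamma$. For $g\in G$, $x\in X$ and a continuous function $F:X\to\mathbb{C}$, the sequence $(F(g^nx))_{n\in\mathbb{N}}$ is a \emph{basic $k$-step nilsequence}. A \emph{$k$-step nilsequence} is a limit, in the supremum norm on $\mathbb{N}$, of basic $k$-step nilsequences, and $\mathcal{N}_k$ denotes the set of all of them.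

With this convention ``$k$-step'' means ``of step at most $k$'', so $\mathcal{N}_k\subset\mathcal{N}_{k+1}$. Requiring the step to be exactly $k$ gives the same sequences: take the product of $X$ with a fixed nilmanifold of exact step $k$ and let $F$ ignore the second factor. The definition makes sense for $k=0$, where $G$ is trivial and $\mathcal{N}_0$ consists of the constant sequences. The class $\mathcal{N}_1$ consists of the Bohr almost periodic sequences, that is, the uniform limits of trigonometric polynomials $n\mapsto\sum_{j=1}^{s}c_je^{2\pi i n\alpha_j}$ with $c_j\in\mathbb{C}$, $\alpha_j\in\mathbb{R}$. The class $\mathcal{N}_k$ contains $e^{2\pi i p(n)}$ for every real polynomial $p$ of degree at most $k$ (Lemma~\ref{lem:polyphase}), so the step plays the role of a degree.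

\subsection{Interpolation sets}
A set $E\subset\mathbb{N}$ is a \emph{$k$-interpolation set} if for every bounded $f:E\to\mathbb{C}$ there is $\psi\in\mathcal{N}_k$ with $\psi(n)=f(n)$ for all $n\in E$. The definition measures independence: membership in $\mathcal{N}_k$ imposes no relation at all among the values of a sequence at the points of $E$. A subset of a $k$-interpolation set is a $k$-interpolation set, and a $k$-interpolation set is a $(k+1)$-interpolation set.

The $0$-interpolation sets are the sets with at most one point. Every finite set is a $1$-interpolation set, because a function on it extends to a periodic sequence and periodic sequences are trigonometric polynomials. So $\{1,2\}$ separates level $1$ from level $0$, and no finite set separates any higher pair of levels. About the first two levels the following is known. Call $\{r_n\}_{n\in\mathbb{N}}$ with $r_1<r_2<\cdots$ \emph{lacunary} if $\inf_n r_{n+1}/r_n>1$. Every lacunary set is a $1$-interpolation set (Strzelecki). There are $2$-interpolation sets that are not $1$-interpolation sets. If $\{r_n\}$ is lacunary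 and $\{t_n\}\subset\mathbb{N}$ is increasing with $t_n/r_n\to0$, then $\{r_n\}\cup\{r_n+t_n\}$ is a $2$-interpolation set. We study the following question from Le's paper \cite{Le}.

\medskip
\noindent\emph{For $k\in\mathbb{N}$, is there a $(k+1)$-interpolation set that is not a $k$-interpolation set?}
\medskip

The analogy with degrees suggests that the answer is always yes: one more step should give one more free coefficient. The analogy proves nothing, however. A larger class of sequences need not have more interpolation sets, and Theorem~\ref{thm:C} below exhibits exactly this. Moreover, to show that $E$ is not a $k$-interpolation set one must find a relation among values on $E$ that holds for all $k$-step nilsequences, and not only for polynomial phases.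

\subsection{Results}

\begin{theorem}\label{thm:A}
For every $k\in\mathbb{N}$ there is a $(k+1)$-interpolation set that is not a $k$-interpolation set.
\end{theorem}

We prove a stronger statement. For $A\subset E$ we say that $\psi:\mathbb{N}\to\mathbb{C}$ \emph{extends $1_A$ on $E$} if $\psi=1$ on $A$ and $\psi=0$ on $E\setminus A$.

\begin{theorem}\label{thm:B}
Let $k\in\mathbb{N}$ and let $\omega:\mathbb{N}\to[0,\infty)$ satisfy $\omega(x)\to\infty$. There are sets $A\subset E\subset\mathbb{N}$ with the following properties.
\begin{enumerate}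
\item[(i)] For every $\theta:E\to\mathbb{T}$ there is $\alpha\in\mathbb{R}$ with $\|\alpha n^{k+1}-\theta(n)\|\le\frac1{16}$ for all $n\in E$. In particular, $E$ is a $(k+1)$-interpolation set.
\item[(ii)] No $k$-step nilsequence extends $1_A$ on $E$. In particular, $E$ is not a $k$-interpolation set.
\item[(iii)] $|E\cap[1,x]|\le\omega(x)$ for all $x\in\mathbb{N}$.
\end{enumerate}
\end{theorem}

By (iii), no rate of sparseness of the counting function forces a set to be a $k$-interpolation set; the obstruction in (ii) is arithmetic. The hierarchy is thus infinite, but it has no additional level at infinity.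

\begin{theorem}\label{thm:C}
Let $\mathcal{N}_\infty$ be the uniform closure of $\bigcup_k\mathcal{N}_k$, and let $E\subset\mathbb{N}$. If every bounded $f:E\to\mathbb{C}$ extends to an element of $\mathcal{N}_\infty$, then $E$ is a $k$-interpolation set for some $k\in\mathbb{N}$.
\end{theorem}

Theorem~\ref{thm:C} is not used in the proofs of Theorems~\ref{thm:A} and~\ref{thm:B}.

\subsection{The construction}
For a sequence $r=(r_N)_{N\in\mathbb{N}}$ in $\mathbb{N}$ and a set $E\subset\mathbb{N}$ put
\begin{equation}\label{eq:cluster}
\mathcal{C}_r(E)=\bigcup_{N\in\mathbb{N}}\{r_N+Nm:\ m\in E,\ m\le N\}.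
\end{equation}
The $N$-th set in this union is the \emph{$N$-th cluster of $E$}. It is a copy of $E\cap[1,N]$, dilated by $N$ and placed at $r_N$, and it lies in $(r_N,r_N+N^2]$. The proof of Theorem~\ref{thm:B} rests on two properties of the operation $\mathcal{C}_r$.

\emph{It costs at most one step} (Proposition~\ref{prop:up}). If $r$ grows fast, then by tuning the single parameter $\alpha$ the phase $\alpha(r_N+Nm)^{k+1}$ can be made to imitate an arbitrary polynomial phase of degree $k$ in $m$, independently on each cluster.

\emph{It costs at least one step} (Proposition~\ref{prop:down}). For a basic $k$-step nilsequence $\psi$ there are return times $N_j$ along which the sequences $m\mapsto\psi(r_{N_j}+N_jm)$ converge pointwise to a $(k-1)$-step nilsequence. So a function on $E$ with no $(k-1)$-step extension, copied onto every cluster, has no $k$-step extension.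

Iterating $\mathcal{C}_r$ from $\{1,2\}$ gives Theorem~\ref{thm:B}. Section~\ref{sec:model} carries out the first iteration by hand. The first property is elementary and occupies Section~\ref{sec:up}. The second takes Sections~\ref{sec:groups}--\ref{sec:down}; its main tool is a group of polynomial sequences in $G$.

\section{The first step, by hand}\label{sec:model}

Let $E=\{1,2\}$ and $A=\{1\}$. For $N\ge2$ the $N$-th cluster of $E$ is the pair $\{r_N+N,\ r_N+2N\}$, and we ignore the first cluster, which is a single point. Let $E'$ be the union of the pairs, assumed pairwise disjoint, and let $A'=\{r_N+N:N\ge2\}$.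

\subsection{No almost periodic sequence extends $1_{A'}$ on $E'$}
Suppose that $\psi\in\mathcal{N}_1$ does, and let $\psi_1(n)=\sum_{j=1}^{s}c_je^{2\pi i n\alpha_j}$ be within $\frac14$ of $\psi$. Then $|\psi_1(r_N+N)-\psi_1(r_N+2N)|\ge\frac12$ for all $N\ge 2$. On the other hand, for all $r$ and $N$,
\[
|\psi_1(r+N)-\psi_1(r+2N)|\le\sum_{j=1}^{s}|c_j|\,|1-e^{2\pi iN\alpha_j}|\le 2\pi\sum_{j=1}^{s}|c_j|\,\|N\alpha_j\|,
\]
and by the pigeonhole principle in $\mathbb{T}^s$ there are $N\to\infty$ along which $\|N\alpha_j\|\to0$ for all $j$. This is a contradiction. Along these return times $\psi_1$ becomes constant on the clusters, that is, $0$-step, wherever the clusters are placed.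

The argument needs the dilation, and it needs every $N$ to occur as a dilation factor, since the return times depend on $\psi_1$. If the $r_N$ are even and we either use the undilated pairs $\{r_N+1,r_N+2\}$ or keep only the pairs with $N$ odd, then the indicator function of the odd numbers, which is periodic, separates the first points of the pairs from the second points.

\subsection{Quadratic phases take arbitrary values on $E'$}
The tool is the following observation, which lets us prescribe $b\alpha$ modulo $1$ while $\alpha$ is confined to a short interval, provided that $b$ is large.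

\begin{lemma}\label{lem:steer}
Let $b>0$, $\beta\in\mathbb{R}$, $0<\rho\le\frac12$, and let $J$ be a closed interval of length at least $2/b$. Then $J$ contains a closed interval of length $2\rho/b$ on which $\|b\alpha-\beta\|\le\rho$.
\end{lemma}

\begin{proof}
The solutions of $b\alpha\equiv\beta\pmod1$ are spaced $1/b$ apart, so one of them, $\alpha^*$, is within $1/(2b)$ of the center of $J$. All points of $[\alpha^*-\rho/b,\alpha^*+\rho/b]$ are within $1/b$ of the center, so this interval lies in $J$.
\end{proof}

Fix $0<\delta\le\frac12$ and targets $\theta_1,\theta_2\in\mathbb{R}$ for the pair $r+N$, $r+2N$. Suppose that the earlier clusters have confined $\alpha$ to an interval $J_2=[\alpha_0,\alpha_0+\ell]$; shrinking it, assume $4N^2\ell\le\delta$. In the expansion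
\[
\alpha(r+Nm)^2=\alpha r^2+2Nr\alpha\,m+\alpha N^2m^2
\]
the factors $N^2\ll 2Nr\ll r^2$ live on three different scales when $r$ is large. The last term cannot be steered, but on $J_2$ it is within $\delta$ of $\alpha_0N^2m^2$ for $m=1,2$, so we absorb it into the targets: choose $\beta_0,\beta_1$ with $\beta_0+\beta_1m=\theta_m-\alpha_0N^2m^2$ for $m=1,2$. If $r\ge 1/(N\ell)$, Lemma~\ref{lem:steer} gives $J_1\subset J_2$ of length $\delta/(Nr)$ on which $\|2Nr\alpha-\beta_1\|\le\delta$. If $r\ge 2N/\delta$, then $|J_1|\ge 2/r^2$, and the lemma gives $J_0\subset J_1$ of length $2\delta/r^2$ on which $\|r^2\alpha-\beta_0\|\le\delta$. For $\alpha\in J_0$ and $m=1,2$,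
\[
\|\alpha(r+Nm)^2-\theta_m\|\le\delta+2\delta+\delta=4\delta .
\]
The lengths of the intervals and the lower bounds on $r$ do not depend on the targets. So one fast growing sequence $(r_N)$ serves all targets, and a point $\alpha$ in the intersection of the nested intervals $J_0$ handles all pairs at once. With $\delta=\frac1{64}$, Lemma~\ref{lem:K} below shows that $E'$ is a $2$-interpolation set. This $E'$ has the form $\{s_N\}\cup\{s_N+t_N\}$ of the known example in the introduction, with $s_N=r_N+N$ and $t_N=N$.

\subsection{What changes at the next level}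
The same expansion indicates why a quadratic phase loses one degree on suitable clusters. If $\|\alpha N_j^2\|\to0$ (such $N_j$ exist, see Remark~\ref{rem:rec}), then the term $\alpha N_j^2m^2$ tends to $0$ modulo $1$ for each fixed $m$. The coefficients $2N_jr_{N_j}\alpha$ and $r_{N_j}^2\alpha$ are beyond our control, but modulo $1$ they converge along a subsequence, and the limit of $\alpha(r_{N_j}+N_jm)^2$ is a linear phase in $m$. Recurrence removes the top degree, and compactness handles the lower ones. The task of Sections~\ref{sec:groups}--\ref{sec:down} is to make sense of ``degree'', ``coefficient'' and ``modulo $1$'' on a general nilmanifold.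

\section{Basic properties of nilsequences}\label{sec:basic}

\subsection{Reduction to indicator functions}

\begin{lemma}\label{lem:alg}
For $k\ge0$ the set $\mathcal{N}_k$ contains the constants and is closed under sums, products, uniform limits, and composition with continuous functions $\mathbb{C}\to\mathbb{C}$.
\end{lemma}

\begin{proof}
Two basic $k$-step nilsequences $F_1(g_1^nx_1)$ and $F_2(g_2^nx_2)$ are continuous functions of the orbit of $(x_1,x_2)$ under $(g_1,g_2)$ in the $k$-step nilmanifold $X_1\times X_2$. So basic $k$-step nilsequences are closed under sums, products and composition with continuous functions. These operations pass to uniform limits because all sequences involved are bounded and a continuous function on $\mathbb{C}$ is uniformly continuous on bounded sets.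
\end{proof}

Let $\kappa(z)=\min\bigl(1,\max(0,2\operatorname{Re}z-\frac12)\bigr)$. This function is continuous with values in $[0,1]$. It equals $0$ when $|z|\le\frac14$, since then $2\operatorname{Re}z\le\frac12$, and it equals $1$ when $|z-1|\le\frac14$, since then $2\operatorname{Re}z\ge\frac32$. Together with Lemma~\ref{lem:alg} this turns approximate extensions into exact ones.

\begin{lemma}\label{lem:round}
Let $k\ge0$, $A\subset E\subset\mathbb{N}$ and $\psi\in\mathcal{N}_k$. If $|\psi-1_A|\le\frac14$ on $E$, then $\kappa\circ\psi\in\mathcal{N}_k$ extends $1_A$ on $E$.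
\end{lemma}

\begin{lemma}\label{lem:ind}
A set $E$ is a $k$-interpolation set if and only if for every $B\subset E$ some $\psi_B\in\mathcal{N}_k$ extends $1_B$ on $E$.
\end{lemma}

\begin{proof}
Only the ``if'' direction needs proof. Taking real and imaginary parts and applying affine maps, it suffices to extend $f:E\to[0,1)$. Write $f=\sum_{j\ge1}2^{-j}1_{B_j}$, where $B_j$ is the set of $n\in E$ for which the $j$-th binary digit of $f(n)$ is $1$. The series $\sum_j2^{-j}\kappa\circ\psi_{B_j}$ converges uniformly on $\mathbb{N}$ because $0\le\kappa\le1$; without $\kappa$ we would have no bound on $\psi_{B_j}$ outside $E$ that is uniform in $j$. The sum lies in $\mathcal{N}_k$ and extends $f$.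
\end{proof}

\subsection{Recognizing a nilsequence from its increments}
Twice we must prove that a given sequence of ``polynomial type'' is a nilsequence of a given step. The device is the same both times: the sequence is a product of its increments, and such products are orbits in a semidirect product with the shift.

If $\tau$ is an automorphism of a Lie group $V$, then $V\rtimes_\tau\mathbb{Z}$ denotes the Lie group $V\times\mathbb{Z}$, with $\mathbb{Z}$ discrete and $(v,l)(v',l')=(v\,\tau^l(v'),l+l')$. We identify $V$ with the open normal subgroup $V\times\{0\}$; conjugation by $(e,1)$ acts on it as $\tau$. We also use the elementary fact that a group is abelian if it has a central subgroup with cyclic quotient. For a sequence $v$ indexed by $\mathbb{Z}$, the shift is $(\sigma v)(m)=v(m+1)$.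

\begin{lemma}\label{lem:incr}
Let $k\ge1$, let $H$ be a Lie group and $\Delta\subset H$ a closed subgroup. Let $V$ be a group of sequences $\mathbb{Z}\to H$ under pointwise multiplication, with a Lie group topology for which $\sigma$ is an automorphism of $V$ and $v\mapsto v(0)$ is continuous. Assume:
\begin{enumerate}
\item[(a)] there are normal subgroups $V=V^1\supset V^2\supset\dots\supset V^{k+1}=\{e\}$ with $\sigma V^j=V^j$ such that $[v,w]\in V^{j+1}$ and $v^{-1}\sigma(v)\in V^{j+1}$ for all $v\in V^j$, $w\in V$, $1\le j\le k$;
\item[(b)] $V_\Delta=\{v\in V: v(\mathbb{Z})\subset\Delta\}$ is discrete and cocompact in $V$.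
\end{enumerate}
If $q:\mathbb{Z}\to H$ satisfies $q^{-1}\sigma(q)\in V$ and $F:H/\Delta\to\mathbb{C}$ is continuous, then $(F(q(m)\Delta))_{m\in\mathbb{N}}$ is a basic $k$-step nilsequence.
\end{lemma}

\begin{proof}
Let $L=V\rtimes_\sigma\mathbb{Z}$. Each $V^j$ is normal in $L$. By (a), the image of $V^j$ in $L/V^{j+1}$ commutes with the images of $V$ and of $(e,1)$, which generate $L/V^{j+1}$; hence $[V^j,L]\subset V^{j+1}$. The group $L/V^2$ is abelian, since its central subgroup $V^1/V^2$ has cyclic quotient. So $L_2\subset V^2$, by induction $L_j\subset V^j$ for $2\le j\le k+1$, and $L$ is $k$-step nilpotent.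

The group $V_\Delta$ satisfies $\sigma V_\Delta=V_\Delta$, so $\Lambda=V_\Delta\rtimes_\sigma\mathbb{Z}$ is a subgroup of $L$. It is discrete because $\Lambda\cap V=V_\Delta$ is discrete and $V$ is open. It is cocompact because $L=V\Lambda$, so that $L/\Lambda$ is a continuous image of $V/V_\Delta$.

Define $\tilde F(v,l)=F(q(0)v(0)\Delta)$. This function is continuous on $L$. It is right $\Lambda$-invariant, since $(v,l)(\lambda,l')=(v\,\sigma^l(\lambda),l+l')$ and $\sigma^l(\lambda)(0)=\lambda(l)\in\Delta$ for $\lambda\in V_\Delta$. So $\tilde F$ is a continuous function on $L/\Lambda$. Let $u=q^{-1}\sigma(q)$, that is, $u(i)=q(i)^{-1}q(i+1)$. Then $(u,1)^m=(u\,\sigma(u)\cdots\sigma^{m-1}(u),m)$, and the first component evaluated at $0$ telescopes: $u(0)u(1)\cdots u(m-1)=q(0)^{-1}q(m)$. Hence $\tilde F((u,1)^m\Lambda)=F(q(m)\Delta)$.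
\end{proof}

For $i\ge0$ let $\binom mi=m(m-1)\cdots(m-i+1)/i!$, a polynomial in $m$ of degree $i$ that takes integer values on $\mathbb{Z}$, vanishes at $0,\dots,i-1$ and equals $1$ at $i$.

\begin{lemma}\label{lem:polyphase}
Let $k\ge1$. If $p$ is a real polynomial of degree at most $k$ and $\phi:\mathbb{T}\to\mathbb{C}$ is continuous, then $(\phi(p(n)))_{n\in\mathbb{N}}$ is a basic $k$-step nilsequence.
\end{lemma}

\begin{proof}
Apply Lemma~\ref{lem:incr} with $H=\mathbb{R}$, $\Delta=\mathbb{Z}$, $q=p$. Let $V^j$ be the additive group of real polynomials of degree at most $k-j$ for $1\le j\le k$, and $V^{k+1}=\{0\}$. Since $\sigma-1$ lowers the degree, (a) holds and $\sigma p-p\in V=V^1$. For (b), write $w\in V$ as $\sum_{i<k}y_i\binom mi$. If all $y_i$ are integers, $w$ is integer-valued. Conversely, $w(j)=y_j+\sum_{i<j}y_i\binom ji$ shows by induction on $j$ that an integer-valued $w$ has integer $y_j$. So $V_\Delta$ is the lattice spanned by a basis of the vector space $V$.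
\end{proof}

\begin{example}\label{ex:skew}
Let $k=2$ and $p(n)=\alpha n^2$. Then $V$ consists of the polynomials $x+ym$, the nilmanifold is $L/\Lambda\cong V/V_\Delta\cong\mathbb{T}^2$, and $u(m)=\alpha+2\alpha m$. The element $(u,1)$ acts by $w\mapsto u+\sigma w$, that is, $(x,y)\mapsto(x+y+\alpha,\,y+2\alpha)$, and the orbit of $(0,0)$ is $(\alpha n^2,2\alpha n)$. The group $L$ is not connected.
\end{example}

\subsection{The property carried through the induction}
A monomial phase can imitate polynomial phases on a cluster, but not general nilsequences. The induction therefore carries a property stronger than interpolation.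

\begin{definition}
Let $k\ge1$ and $\eta\ge0$. A set $E\subset\mathbb{N}$ has \emph{property $K(k,\eta)$} if for every $\theta:E\to\mathbb{T}$ there is a real polynomial $p$ of degree at most $k$ with $\|p(n)-\theta(n)\|\le\eta$ for all $n\in E$.
\end{definition}

\begin{lemma}\label{lem:K}
If $E$ has property $K(k,\eta)$ with $\eta\le\frac1{16}$, then $E$ is a $k$-interpolation set.
\end{lemma}

\begin{proof}
Given $B\subset E$, take $\theta=\frac12$ on $B$ and $\theta=0$ on $E\setminus B$, and let $p$ be the resulting polynomial. Let $\phi:\mathbb{T}\to\mathbb{C}$ be continuous with $\phi(t)=0$ for $\|t\|\le\frac18$ and $\phi(t)=1$ for $\|t-\frac12\|\le\frac18$. Then $\phi(p(n))$ extends $1_B$ on $E$ and lies in $\mathcal{N}_k$ by Lemma~\ref{lem:polyphase}. Apply Lemma~\ref{lem:ind}.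
\end{proof}

\section{Interpolation on clusters by $\alpha n^{k+1}$}\label{sec:up}

\begin{proposition}\label{prop:up}
Let $k\ge1$, let $E\subset\mathbb{N}$ have property $K(k,\eta)$, and let $0<\delta<1$. There are numbers $R_1,\ R_2(r_1),\ R_3(r_1,r_2),\dots$ such that every sequence $r$ in $\mathbb{N}$ with $r_N\ge R_N(r_1,\dots,r_{N-1})$ for all $N$ has the following properties.
\begin{enumerate}
\item[(a)] $r_N>r_{N-1}+(N-1)^2$ for $N\ge2$, so the clusters of $E$ are pairwise disjoint.
\item[(b)] For every $\theta:\mathcal{C}_r(E)\to\mathbb{T}$ there is $\alpha\in\mathbb{R}$ with $\|\alpha n^{k+1}-\theta(n)\|\le\eta+\delta$ for all $n\in\mathcal{C}_r(E)$.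
\end{enumerate}
\end{proposition}

\begin{proof}
Put $d=k+1\ge2$, $E_N=E\cap[1,N]$, $\ell_0=1$, and for $N\ge1$
\[
\ell_N=\frac{\delta}{d}\,r_N^{-d},\qquad \ell_N'=\min\Bigl(\ell_{N-1},\frac{\delta}{2}N^{-2d}\Bigr).
\]
We require
\begin{equation}\label{eq:growth}
r_N\ge\frac{2}{\ell_N'},\qquad r_N\ge\frac{2d^2N^d}{\delta},\qquad r_N>r_{N-1}+(N-1)^2\quad(N\ge2).
\end{equation}
These are lower bounds for $r_N$ in terms of $r_1,\dots,r_{N-1}$; they do not involve $\theta$. The third one is (a), and it gives disjointness because the $N$-th cluster lies in $(r_N,r_N+N^2]$.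

Fix $\theta$. We construct closed intervals $I_0=[0,1]\supset I_1\supset I_2\supset\cdots$ with $|I_N|=\ell_N$ such that every $\alpha\in I_N$ satisfies the inequality in (b) for all $n$ in the $N$-th cluster. Any $\alpha\in\bigcap_NI_N$ then proves (b).

Let $I_{N-1}$ be given, with left endpoint $\alpha_0$. Write $r=r_N$ and expand
\begin{equation}\label{eq:expand}
\alpha(r+Nm)^d=\sum_{j=0}^{d-1}b_j\alpha\,m^j+\alpha N^dm^d,\qquad b_j=\binom dj N^jr^{d-j}.
\end{equation}

\emph{Freezing the top term.} Let $J_d=[\alpha_0,\alpha_0+\ell_N']\subset I_{N-1}$. For $\alpha\in J_d$ and $1\le m\le N$ we have $|\alpha-\alpha_0|N^dm^d\le\ell_N'N^{2d}\le\delta/2$. This is where the truncation $m\le N$ in \eqref{eq:cluster} is used.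

\emph{Choosing the polynomial to imitate.} Apply property $K(k,\eta)$ to the function $m\mapsto\theta(r+Nm)-\alpha_0N^dm^d$ on $E_N$, extended arbitrarily to $E$. We obtain $p(m)=\sum_{j=0}^{d-1}\beta_jm^j$ with
\begin{equation}\label{eq:target}
\|p(m)+\alpha_0N^dm^d-\theta(r+Nm)\|\le\eta\qquad(m\in E_N).
\end{equation}

\emph{Steering the lower coefficients.} Let $\rho_j=\frac{\delta}{2d}N^{-j}<\frac12$ for $0\le j\le d-1$. We choose closed intervals $J_d\supset J_{d-1}\supset\dots\supset J_0$ with $|J_j|=2\rho_j/b_j$ and $\|b_j\alpha-\beta_j\|\le\rho_j$ on $J_j$ for $j\le d-1$. We go from the smallest factor $b_{d-1}$ to the largest $b_0$, because each step leaves an interval that is too short for its own factor and long enough only for a much larger one. By Lemma~\ref{lem:steer} it suffices to check that $|J_{j+1}|\ge2/b_j$ for $0\le j\le d-1$. For $j=d-1$, the first condition in \eqref{eq:growth} gives $b_{d-1}=dN^{d-1}r\ge r\ge2/\ell_N'=2/|J_d|$. For $j\le d-2$, the second condition gives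
\[
\frac{b_j}{b_{j+1}}=\frac{j+1}{d-j}\cdot\frac rN\ge\frac{r}{dN}\ge\frac{2dN^{d-1}}{\delta}\ge\frac{2dN^{j+1}}{\delta}=\frac1{\rho_{j+1}},
\]
so $|J_{j+1}|=2\rho_{j+1}/b_{j+1}\ge2/b_j$.

Put $I_N=J_0$. Its length is $2\rho_0/b_0=\frac\delta d r^{-d}=\ell_N$. Let $\alpha\in I_N$ and $m\in E_N$. Since $m^j$ is an integer and $m\le N$, we have $\|b_j\alpha m^j-\beta_jm^j\|\le\rho_jN^j=\frac{\delta}{2d}$ for each of the $d$ values of $j$. By \eqref{eq:expand}, $\alpha(r+Nm)^d$ differs modulo $1$ from $p(m)+\alpha_0N^dm^d$ by at most $\frac\delta2+\frac\delta2$, and \eqref{eq:target} gives $\|\alpha(r+Nm)^d-\theta(r+Nm)\|\le\eta+\delta$.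
\end{proof}

\section{Nilpotent Lie groups, connectedness and recurrence}\label{sec:groups}

\subsection{Standard facts}\label{sub:facts}
A discrete subgroup $\Gamma$ of a Lie group $G$ is closed and meets every compact set in a finite set. It is cocompact if and only if $G=C\Gamma$ for some compact $C\subset G$.

Let $G$ be a connected simply connected nilpotent Lie group with Lie algebra $\mathfrak{g}$, and put $\mathfrak{g}_1=\mathfrak{g}$, $\mathfrak{g}_{i+1}=[\mathfrak{g}_i,\mathfrak{g}]$. Then $[\mathfrak{g}_i,\mathfrak{g}_j]\subset\mathfrak{g}_{i+j}$. The map $\exp:\mathfrak{g}\to G$ is a diffeomorphism, with inverse $\log$, and $\exp X\exp Y=\exp(X*Y)$, where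
\[
X*Y=X+Y+\tfrac12[X,Y]+\cdots
\]
is the Baker--Campbell--Hausdorff product: a universal linear combination of $X$, $Y$ and their iterated brackets, finite by nilpotency and hence polynomial in $(X,Y)$. The inverse of $X$ for $*$ is $-X$. Conversely, if $\mathfrak{n}$ is a finite-dimensional nilpotent Lie algebra, then $(\mathfrak{n},*)$ is a connected simply connected nilpotent Lie group with Lie algebra $\mathfrak{n}$. Since $*$ is expressed through brackets, a Lie algebra homomorphism is a homomorphism for $*$. Applied to the projection $\mathfrak{n}\to\mathfrak{n}/\mathfrak{a}$ by an ideal $\mathfrak{a}$, this shows that $\mathfrak{a}$ is a closed normal subgroup of $(\mathfrak{n},*)$ with quotient $(\mathfrak{n}/\mathfrak{a},*)$, and that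
\begin{equation}\label{eq:coset}
X-X'\in\mathfrak{a}\quad\Longrightarrow\quad(-X)*X'\in\mathfrak{a}.
\end{equation}
The one deeper input is the following theorem of Malcev; see \cite{Rag} or \cite{CG}.

\begin{theorem}[Malcev]\label{thm:malcev}
Let $G$ be a connected simply connected nilpotent Lie group and $\Gamma\subset G$ a discrete cocompact subgroup. For all $i\ge1$, the group $G_i$ equals $\exp\mathfrak{g}_i$ and is closed, and $\Gamma\cap G_i$ is cocompact in $G_i$.
\end{theorem}

Induction on the step uses the following consequence.

\begin{lemma}\label{lem:quot}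
Let $G$ and $\Gamma$ be as in Theorem~\ref{thm:malcev}, with $G$ nontrivial, and let $Z=G_s$ be the last nontrivial term of the lower central series. Then $G/Z$ is a connected simply connected $(s-1)$-step nilpotent Lie group, and $\Gamma Z/Z$ is discrete and cocompact in it.
\end{lemma}

\begin{proof}
We have $G/Z\cong(\mathfrak{g}/\mathfrak{g}_s,*)$. If $G=C'\Gamma$ with $C'$ compact, then $G/Z$ is the product of the image of $C'$ with $\Gamma Z/Z$, which gives cocompactness. For discreteness let $\gamma_j\in\Gamma$ with $\gamma_jZ\to Z$ in $G/Z$; we show that $\gamma_j\in Z$ for large $j$. There are $z_j\in Z$ with $\gamma_jz_j\to e$. By Theorem~\ref{thm:malcev}, $Z=C(\Gamma\cap Z)$ with $C$ compact. The group $Z$ is central, since $[Z,G]=G_{s+1}=\{e\}$. So we may move the $(\Gamma\cap Z)$-part of $z_j$ into $\gamma_j$, which does not change $\gamma_jZ$, and assume $z_j\in C$. Then the $\gamma_j=(\gamma_jz_j)z_j^{-1}$ lie in a compact set and take finitely many values. If a value $\gamma$ occurs infinitely often, a limit point $z\in C$ of the corresponding $z_j$ satisfies $\gamma z=e$,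 so $\gamma\in Z$.
\end{proof}

\subsection{Reduction to connected simply connected groups}
All these facts require a connected simply connected group, whereas the group in the definition of a nilsequence may be disconnected, and $g$ may lie outside the identity component. Example~\ref{ex:skew} shows this situation and also the way out: the shift $\sigma$ on polynomials embeds in the flow $(\sigma^tw)(m)=w(m+t)$, and $V\rtimes_\sigma\mathbb{Z}$ embeds in the connected group $V\rtimes\mathbb{R}$. In general the flow is obtained by taking the logarithm of a unipotent automorphism.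

\begin{lemma}\label{lem:conn}
Let $k\ge1$. Every basic $k$-step nilsequence has the form $F(g^n\Gamma)$, where $G$ is a connected simply connected $k$-step nilpotent Lie group, $g\in G$, $\Gamma\subset G$ is discrete and cocompact, and $F:G/\Gamma\to\mathbb{C}$ is continuous.
\end{lemma}

\begin{proof}
Let $\psi(n)=F(g^nx)$ on $X=G/\Gamma$, with $G$ an arbitrary $k$-step nilpotent Lie group.

\emph{Step 1: we may assume $x=\Gamma$ and $G=G^\circ\langle g\rangle$, where $G^\circ$ is the identity component.} If $x=a\Gamma$, replace $\Gamma$ by $\Gamma'=a\Gamma a^{-1}$ and $F$ by $y\Gamma'\mapsto F(ya\Gamma)$. Next, $G'=G^\circ\langle g\rangle$ is an open subgroup. Its orbits on $X$ are open and partition $X$, so each orbit is also closed, hence compact. The orbit of the base point is homeomorphic to $G'/(G'\cap\Gamma)$ and contains all points $g^n\Gamma$. Replace $G$ by $G'$.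

\emph{Step 2: passage to a semidirect product.} Let $\pi:U\to G^\circ$ be the universal covering group, and let $\tau$ be the automorphism of $U$ that lifts conjugation by $g$, so that $\pi(\tau(y))=g\pi(y)g^{-1}$. Let $M=U\rtimes_\tau\mathbb{Z}$, let $t_0=(e,1)\in M$, and define $\Pi:M\to G$ by $\Pi(y,n)=\pi(y)g^n$. It is a homomorphism, since $\pi(y\,\tau^n(y'))g^{n+n'}=\pi(y)g^n\pi(y')g^{n'}$. It is continuous, open and surjective, and $\Pi(t_0)=g$. The subgroup $\Gamma_1=\Pi^{-1}(\Gamma)$ is discrete, because $U$ is open in $M$ and $\Gamma_1\cap U=\pi^{-1}(\Gamma\cap G^\circ)$ is the preimage of a discrete set under a covering map. In particular $\ker\Pi\subset\Gamma_1$ is discrete. The map $\Pi$ induces a homeomorphism $M/\Gamma_1\to G/\Gamma$ that sends $t_0^n\Gamma_1$ to $g^n\Gamma$.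

\emph{Step 3: $M$ is $k$-step nilpotent.} We know only that $M_{k+1}\subset\ker\Pi$, because $\Pi(M_{k+1})=G_{k+1}=\{e\}$. As $\ker\Pi$ is discrete, it suffices to show that $M_j$ is path connected for $j\ge2$. Note that a subgroup generated by path connected sets containing $e$ is path connected, since it is a union of finite products of such sets and their inverses. Let $D$ be the subgroup generated by the commutators $[y,z]$ with $y\in U$, $z\in M$. It is normal in $M$ because $U$ is. In $M/D$ the image of $U$ is central with cyclic quotient, so $M/D$ is abelian and $D=M_2$. For fixed $z$ the set $\{[y,z]:y\in U\}$ is path connected and contains $e$, so $M_2$ is path connected. If $M_j$ is path connected, then so are the sets $\{[y,z]:y\in M_j\}$ for $z\in M$; they contain $e$ and generate $M_{j+1}$.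

\emph{Step 4: the flow.} The group $U\subset M$ is connected, simply connected and nilpotent; identify it with $(\mathfrak{u},*)$, so that $\tau$ becomes a linear automorphism $T$ of the Lie algebra $\mathfrak{u}$. The map $c:U\to U$, $c(y)=\tau(y)y^{-1}=[t_0,y]$, fixes $e$ and has differential $T-1$ there. Its $k$-fold iterate takes values in $M_{k+1}=\{e\}$, so $(T-1)^k=0$. Let $D_0=\log T=\sum_{i=1}^{k-1}(-1)^{i+1}(T-1)^i/i$, a nilpotent linear map with $e^{nD_0}=T^n$ for $n\in\mathbb{Z}$. For $Y,Y'\in\mathfrak{u}$ the expression $e^{tD_0}[Y,Y']-[e^{tD_0}Y,e^{tD_0}Y']$ is a polynomial in $t$ that vanishes on $\mathbb{Z}$, hence for all $t$. So every $e^{tD_0}$ is an automorphism of $\mathfrak{u}$, and $\hat G=\mathfrak{u}\times\mathbb{R}$ with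
\[
(X,s)(Y,t)=(X*e^{sD_0}Y,\ s+t),\qquad(X,s)^{-1}=(-e^{-sD_0}X,\ -s)
\]
is a connected simply connected Lie group. It contains $M=\mathfrak{u}\times\mathbb{Z}$ as a closed subgroup, with the topology that $M$ already has, and $t_0=(0,1)$.

\emph{Step 5: $\hat G$ is $k$-step nilpotent.} Multiplication and inversion in $\hat G$ are polynomial maps. So the left-normed commutator $[\dots[[x_1,x_2],x_3],\dots,x_{k+1}]$ is a polynomial map $\hat G^{k+1}\to\hat G$. It equals $(0,0)$ whenever all $\mathbb{R}$-coordinates are integers, by Step 3. A polynomial on $\mathbb{R}^{k+1}$ that vanishes on $\mathbb{Z}^{k+1}$ is zero, so the commutator is trivial on all of $\hat G^{k+1}$. It remains to see that a group $H$ in which all $(k+1)$-fold left-normed commutators are trivial has $H_{k+1}=\{e\}$. For $k=0$ the hypothesis says that $H=\{e\}$. For $k\ge1$ it says that all $k$-fold left-normed commutators lie in the center $Z(H)$. By induction $(H/Z(H))_k$ is trivial, so $H_k\subset Z(H)$ and $H_{k+1}=\{e\}$.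

\emph{Step 6: the nilmanifold.} The group $\Gamma_1$ is discrete in $\hat G$ by Steps 2 and 4. Every $(X,s)$ equals $(0,t)(e^{-tD_0}X,s-t)$ with $t\in[0,1]$ and $s-t\in\mathbb{Z}$, and $M=C\Gamma_1$ with $C$ compact. So $\hat G=(\{0\}\times[0,1])\,C\,\Gamma_1$, and $\Gamma_1$ is cocompact. The natural map $M/\Gamma_1\to\hat G/\Gamma_1$ is a continuous injection of a compact space into a Hausdorff space, hence a homeomorphism onto a closed subset. Extend the function $y\Gamma_1\mapsto F(\Pi(y)\Gamma)$ from this subset to a continuous $\hat F$ on $\hat G/\Gamma_1$ by the Tietze extension theorem. Then $\psi(n)=\hat F(t_0^n\Gamma_1)$.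
\end{proof}

\subsection{Recurrence}
The next lemma replaces the pigeonhole principle of Section~\ref{sec:model}. Compactness alone gives $i<j$ with $g^i\Lambda$ close to $g^j\Lambda$, but translations of a nilmanifold are not known to be isometries, so we cannot cancel $g^i$. Central elements do commute with the dynamics, and this drives an induction on the step.

\begin{lemma}\label{lem:rec}
Let $P$ be a connected simply connected nilpotent Lie group, $\Lambda\subset P$ discrete and cocompact, and $g\in P$. There are $N_j\to\infty$ in $\mathbb{N}$ with $g^{N_j}\Lambda\to\Lambda$ in $P/\Lambda$.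
\end{lemma}

\begin{proof}
We induct on the step; for trivial $P$ there is nothing to prove. Let $o=\Lambda\in P/\Lambda$, and let $\Omega$ be the set of limits of convergent sequences $g^{n_j}o$ with $n_j\to\infty$. Then $g\Omega\subset\Omega$, and $\Omega$ is closed by a diagonal argument in the compact metrizable space $P/\Lambda$. We must show $o\in\Omega$.

Let $Z$ be the last nontrivial term of the lower central series of $P$. By Lemma~\ref{lem:quot} and induction, there are $n_j\to\infty$ such that $g^{n_j}\Lambda Z$ converges to the base point of $P/\Lambda Z\cong(P/Z)/(\Lambda Z/Z)$. Along a subsequence, $g^{n_j}o$ converges to a point of $\Omega$ that lies over this base point, so it has the form $zo$ with $z\in Z$. Now let $y=\lim g^{n_j}o$ be any point of $\Omega$. Since $z$ is central, $zy=\lim g^{n_j}(zo)$, and this lies in $\Omega$ because $zo\in\Omega$, $g\Omega\subset\Omega$ and $\Omega$ is closed. Thus $z\Omega\subset\Omega$, and $z^io\in\Omega$ for all $i\ge1$. By Theorem~\ref{thm:malcev}, $Z/(Z\cap\Lambda)$ is a compact metrizable group. If $z^{i_l}$ converges in this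 group with $i_1<i_2<\cdots$, then $z^{i_{l+1}-i_l}$ converges to its identity. Hence $z^{i_{l+1}-i_l}o\to o$, and $o\in\Omega$.
\end{proof}

\begin{remark}\label{rem:rec}
By Lemmas~\ref{lem:conn} and~\ref{lem:rec}, every basic nilsequence $\psi(n)=F(g^n\Gamma)$ has return times $N_j\to\infty$ with $\psi(n+N_j)=F(g^ng^{N_j}\Gamma)\to\psi(n)$ for each $n$. For $\psi(n)=\|\alpha(n-1)^2\|$ and $n=1$ this gives $\|\alpha N_j^2\|\to0$. It also shows that no basic nilsequence is within $\frac14$ of $1_{\{1\}}$ on $\mathbb{N}$, so $\mathbb{N}$ is not a $k$-interpolation set for any $k$.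
\end{remark}

\section{Groups of polynomial sequences}\label{sec:poly}

\subsection{The Heisenberg group as a guide}
Let $G=\mathbb{R}^3$ with $(x,y,z)(x',y',z')=(x+x',y+y',z+z'+xy')$ and $\Gamma=\mathbb{Z}^3$. This group is $2$-step nilpotent, the elements $(0,0,z)$ are central, and comparing the third coordinates of the products in the two orders gives
\begin{equation}\label{eq:heis}
(p,q,s)\,(x,y,z)\,(p,q,s)^{-1}=(x,y,z)\,(0,0,py-qx).
\end{equation}
Fix $g\in G$ and suppose that for some $N$ we have $g^{Nm}=\varepsilon(m)\gamma(m)$, where $\gamma(m)=(pm,qm,s(m))\in\Gamma$ and $\varepsilon(m)$ is close to $e$ for the values of $m$ under consideration. Let $a=g^r=(x,y,z)$ with $r$ arbitrary. Since $\gamma(m)^{-1}\Gamma=\Gamma$, formula \eqref{eq:heis} gives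
\[
g^{r+Nm}\Gamma=\varepsilon(m)\,\gamma(m)a\gamma(m)^{-1}\Gamma=\varepsilon(m)\,a\,(0,0,mt)\,\Gamma,\qquad t=py-qx .
\]
Up to the small factor $\varepsilon(m)$, the point rotates in a fixed circle fiber. Neither $a$ nor $t$ is bounded, but $a(0,0,mt)\Gamma$ depends only on $a\Gamma$ and on $t$ modulo $1$. Along a sequence of such $N$ on which these data converge to $c\Gamma$ and $t_\infty$, the values $F(g^{r+Nm}\Gamma)$ converge to $F(c(0,0,mt_\infty)\Gamma)$, a $1$-step nilsequence in $m$ by Lemma~\ref{lem:polyphase}.

The factorization of $g^{Nm}$ does not come from Lemma~\ref{lem:rec} applied in $G$. That lemma gives $g^N=\varepsilon\gamma$ with $\varepsilon=(x,y,z)$ small and $\gamma=(p,q,s)\in\Gamma$. Then $g^{2N}=\varepsilon(\gamma\varepsilon\gamma^{-1})\gamma^2$, and by \eqref{eq:heis} the conjugate involves $py-qx$, where the small numbers $x,y$ are multiplied by integers that may grow with $N$. We need the whole sequence $m\mapsto g^{Nm}$ to be close to a $\Gamma$-valued sequence. This sequence is the $N$-th power of $m\mapsto g^m$ under pointwise multiplication. So we apply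 Lemma~\ref{lem:rec} in a nilpotent Lie group of sequences that contains $m\mapsto g^m$ and in which the $\Gamma$-valued sequences form a discrete cocompact subgroup. The formula $\exp(mX)\exp(mY)=\exp(mX+mY+\frac{m^2}{2}[X,Y]+\cdots)$ shows what such a group must contain: exponentials of polynomials whose coefficient of $m^i$ lies in $\mathfrak{g}_i$.

\subsection{The groups $P^{(s)}$}
For the rest of this section, $k\ge1$, $G$ is a connected simply connected $k$-step nilpotent Lie group, and $\Gamma\subset G$ is discrete and cocompact. By Theorem~\ref{thm:malcev}, $\mathfrak{g}_{k+1}=0$. Put $\mathfrak{g}_0=\mathfrak{g}$ and $G_0=G$. The inclusion $[\mathfrak{g}_i,\mathfrak{g}_j]\subset\mathfrak{g}_{i+j}$ persists for $i=0$, since $[\mathfrak{g},\mathfrak{g}_j]\subset\mathfrak{g}_j$. For $s\ge0$ let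
\[
\mathfrak{p}^{(s)}=\Bigl\{X(m)=\sum_{i\ge0}x_im^i:\ x_i\in\mathfrak{g}_{i+s}\text{ for all }i\Bigr\}.
\]
Its elements are polynomials of degree at most $k$, which we regard as sequences $\mathbb{Z}\to\mathfrak{g}$. The spaces are finite-dimensional, $\mathfrak{p}^{(0)}\supset\mathfrak{p}^{(1)}\supset\cdots$, and $\mathfrak{p}^{(k+1)}=0$. The space $\mathfrak{p}^{(0)}$ contains $m\mapsto mX$ for all $X\in\mathfrak{g}$, and $\mathfrak{p}^{(1)}$ contains all constants because $\mathfrak{g}_1=\mathfrak{g}$. For the Heisenberg group, $\mathfrak{p}^{(0)}$ consists of the $x_0+x_1m+x_2m^2$ with $x_2\in\mathfrak{g}_2$, the space $\mathfrak{p}^{(1)}$ of the $x_0+x_1m$ with $x_1\in\mathfrak{g}_2$, and $\mathfrak{p}^{(2)}$ of the constants in $\mathfrak{g}_2$. The sequence $a(0,0,mt)$ found above is the exponential of an element of $\mathfrak{p}^{(1)}$.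

With the pointwise bracket,
\begin{equation}\label{eq:filt}
[\mathfrak{p}^{(s)},\mathfrak{p}^{(t)}]\subset\mathfrak{p}^{(s+t)},\qquad(\sigma-1)\mathfrak{p}^{(s)}\subset\mathfrak{p}^{(s+1)}.
\end{equation}
The first inclusion holds because $[x_im^i,y_jm^j]=[x_i,y_j]m^{i+j}$ and $[\mathfrak{g}_{i+s},\mathfrak{g}_{j+t}]\subset\mathfrak{g}_{i+j+s+t}$. The second holds because $(\sigma-1)(x_im^i)=\sum_{l<i}\binom il x_im^l$ and $\mathfrak{g}_{i+s}\subset\mathfrak{g}_{l+s+1}$ for $l<i$. So $\mathfrak{p}^{(0)}$ is a Lie algebra and each $\mathfrak{p}^{(s)}$ is an ideal in it. The shift preserves brackets and maps $\mathfrak{p}^{(s)}$ injectively into itself, hence onto itself. A $(k+1)$-fold bracket in $\mathfrak{p}^{(0)}$ has coefficients in $\mathfrak{g}_{k+1}=0$, so $\mathfrak{p}^{(0)}$ is nilpotent.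

Let $P^{(s)}$ be the set of sequences $m\mapsto\exp X(m)$, $m\in\mathbb{Z}$, with $X\in\mathfrak{p}^{(s)}$. Since brackets are pointwise, $\exp X(m)\exp Y(m)=\exp\bigl((X*Y)(m)\bigr)$, where $X*Y$ is computed in the Lie algebra $\mathfrak{p}^{(s)}$. So $P^{(s)}$ is a group under pointwise multiplication, and $X\mapsto\exp\circ X$ identifies it with the connected simply connected nilpotent Lie group $(\mathfrak{p}^{(s)},*)$. By Section~\ref{sub:facts}, each $P^{(s)}$ is a closed normal subgroup of $P^{(0)}$, and $\sigma$ is an automorphism with $\sigma P^{(s)}=P^{(s)}$. Each evaluation map $p\mapsto p(m)$ is continuous. Let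
\[
P^{(s)}_\Gamma=\{p\in P^{(s)}:\ p(\mathbb{Z})\subset\Gamma\}.
\]

\begin{lemma}\label{lem:lattice}
For every $s\ge0$, the subgroup $P^{(s)}_\Gamma$ is discrete and cocompact in $P^{(s)}$.
\end{lemma}

\begin{proof}
Evaluation at $0,1,\dots,k$ is an injective linear map $\mathfrak{p}^{(s)}\to\mathfrak{g}^{k+1}$, hence a homeomorphism onto its image. Since $\exp$ is a homeomorphism, evaluation embeds $P^{(s)}$ homeomorphically in $G^{k+1}$. It maps $P^{(s)}_\Gamma$ into the discrete set $\Gamma^{k+1}$, so $P^{(s)}_\Gamma$ is discrete.

For cocompactness we reduce the ``coefficients'' of $p\in P^{(s)}$ modulo $\Gamma$ one at a time. Binomial coefficients are the right basis for this, since they are integer-valued and can be read off from the values at $0,1,2,\dots$ in turn. Each $m^i$ is a real linear combination of the $\binom ml$ with $l\le i$, each $\binom mi$ is a real linear combination of the $m^l$ with $l\le i$, and $\mathfrak{g}_{i+s}\subset\mathfrak{g}_{l+s}$ for $l\le i$. So $\mathfrak{p}^{(s)}$ consists exactly of the sums $\sum_iy_i\binom mi$ with $y_i\in\mathfrak{g}_{i+s}$.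 For $c\in G_{j+s}$ the sequence $c^{\binom mj}=\exp\bigl(\binom mj\log c\bigr)$ therefore lies in $P^{(s)}$ and depends continuously on $c$. If $c\in\Gamma\cap G_{j+s}$, it lies in $P^{(s)}_\Gamma$, because its terms are integer powers of $c$.

By Theorem~\ref{thm:malcev} there are compact sets $C_i\subset G_i$ with $G_i=C_i(\Gamma\cap G_i)$ for $i\ge0$. Let $0\le j\le k$ and let $p=\exp\sum_iy_i\binom mi\in P^{(s)}$ satisfy $p(0)=\dots=p(j-1)=e$, an empty condition if $j=0$. Evaluating at $0,\dots,j-1$ in turn gives $y_0=\dots=y_{j-1}=0$, and then $p(j)=\exp y_j\in G_{j+s}$. Write $p(j)=c_j\gamma_j$ with $c_j\in C_{j+s}$ and $\gamma_j\in\Gamma\cap G_{j+s}$, and define $p_+\in P^{(s)}$ by $p=c_j^{\binom mj}\,p_+\,\gamma_j^{\binom mj}$. For $0\le m<j$ both outer factors are trivial, so $p_+(m)=e$, and $p_+(j)=c_j^{-1}p(j)\gamma_j^{-1}=e$. Starting from an arbitrary $p\in P^{(s)}$, perform this step for $j=0,1,\dots,k$. The last $p_+$ is trivial at $0,\dots,k$, hence trivial, and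
\[
p=\Bigl(c_0^{\binom m0}c_1^{\binom m1}\cdots c_k^{\binom mk}\Bigr)\Bigl(\gamma_k^{\binom mk}\cdots\gamma_1^{\binom m1}\gamma_0^{\binom m0}\Bigr).
\]
The second factor lies in $P^{(s)}_\Gamma$, and the first lies in a continuous image of the compact set $C_s\times C_{s+1}\times\dots\times C_{s+k}$.
\end{proof}

The sequences in $P^{(1)}$ have ``degree'' one less than the step of $G$ allows, and the next lemma converts this into a lower step.

\begin{lemma}\label{lem:drop}
Let $q\in P^{(1)}$ and let $F:G/\Gamma\to\mathbb{C}$ be continuous. Then $(F(q(m)\Gamma))_{m\in\mathbb{N}}$ belongs to $\mathcal{N}_{k-1}$; it is constant if $k=1$ and a basic $(k-1)$-step nilsequence if $k\ge2$.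
\end{lemma}

\begin{proof}
If $k=1$, then $\mathfrak{g}_2=0$ and $\mathfrak{p}^{(1)}$ consists of constants. Let $k\ge2$. We apply Lemma~\ref{lem:incr} with $k-1$ in place of $k$, with $H=G$, $\Delta=\Gamma$, $V=P^{(2)}$ and $V^j=P^{(j+1)}$ for $1\le j\le k$; note that $V^k=P^{(k+1)}=\{e\}$. Hypothesis (b) is Lemma~\ref{lem:lattice} with $s=2$.

For any $s\ge0$ and $v=\exp X\in P^{(s)}$ we have $v^{-1}\sigma(v)=\exp\bigl((-X)*\sigma X\bigr)$ and $\sigma X-X\in\mathfrak{p}^{(s+1)}$ by \eqref{eq:filt}, so $v^{-1}\sigma(v)\in P^{(s+1)}$ by \eqref{eq:coset}. With $s=1$ this gives $q^{-1}\sigma(q)\in V$, and with $s=j+1$ it gives the shift condition in (a). For the commutator condition let $X\in\mathfrak{p}^{(j+1)}$. By \eqref{eq:filt}, $[X,\mathfrak{p}^{(2)}]\subset\mathfrak{p}^{(j+3)}\subset\mathfrak{p}^{(j+2)}$, so the image $\bar X$ of $X$ in $\mathfrak{p}^{(2)}/\mathfrak{p}^{(j+2)}$ is central. Then $\bar X*\bar Y=\bar X+\bar Y=\bar Y*\bar X$ for all $\bar Y$ in this quotient, which means that $[\exp X,\exp Y]\in P^{(j+2)}=V^{j+1}$ for all $Y\in\mathfrak{p}^{(2)}$.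
\end{proof}

\section{Descent along clusters}\label{sec:down}

\begin{proposition}\label{prop:down}
Let $k\ge1$ and $A\subset E\subset\mathbb{N}$, and suppose that no $(k-1)$-step nilsequence extends $1_A$ on $E$. Let $r$ be any sequence in $\mathbb{N}$ for which the clusters of $E$ are pairwise disjoint. Then no $k$-step nilsequence extends $1_{\mathcal{C}_r(A)}$ on $\mathcal{C}_r(E)$.
\end{proposition}

The plan is to find a limit $\varphi(m)$ of the values $\psi(r_{N_j}+N_jm)$. A pointwise limit exists along a subsequence by boundedness alone, but this is worthless: every bounded sequence is a pointwise limit of periodic ones. The limit must be taken in the compact space $P^{(1)}/P^{(1)}_\Gamma$, so that it retains the form required by Lemma~\ref{lem:drop}.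

\begin{proof}
Write $E'=\mathcal{C}_r(E)$ and $A'=\mathcal{C}_r(A)$, and suppose that $\psi\in\mathcal{N}_k$ extends $1_{A'}$ on $E'$. Choose a basic $k$-step nilsequence $\psi_1$ with $\|\psi-\psi_1\|_\infty\le\frac14$, and write $\psi_1(n)=F(g^n\Gamma)$ as in Lemma~\ref{lem:conn}. Let $P=P^{(0)}$, $P_\Gamma=P^{(0)}_\Gamma$, $Q=P^{(1)}$, $Q_\Gamma=P^{(1)}_\Gamma$.

\emph{Recurrence in $P$.} The sequence $\tilde g(m)=g^m=\exp(m\log g)$ lies in $P$, and $\tilde g^N(m)=g^{Nm}$. By Lemmas~\ref{lem:lattice} and~\ref{lem:rec} there are $N_j\to\infty$ with $\tilde g^{N_j}P_\Gamma\to P_\Gamma$ in $P/P_\Gamma$. So $\tilde g^{N_j}=\varepsilon_j\gamma_j$ with $\gamma_j\in P_\Gamma$ and $\varepsilon_j\to e$ in $P$.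

\emph{Conjugation into $Q$.} Put $a_j=g^{r_{N_j}}$, regarded also as a constant sequence, and $w_j=\gamma_ja_j\gamma_j^{-1}\in P$. Since $\gamma_j(m)\in\Gamma$,
\[
g^{r_{N_j}+N_jm}\Gamma=g^{N_jm}a_j\Gamma=\varepsilon_j(m)\gamma_j(m)a_j\Gamma=\varepsilon_j(m)w_j(m)\Gamma\qquad(m\in\mathbb{N}).
\]
The constant sequence $a_j$ lies in $Q$, and $Q$ is normal in $P$, so $w_j\in Q$. This is the point at which one step is gained, and it requires no information on $r_{N_j}$.

\emph{Compactness in $Q$.} By Lemma~\ref{lem:lattice}, $w_j=c_j\lambda_j$ with $c_j$ in a fixed compact subset of $Q$ and $\lambda_j\in Q_\Gamma$. Passing to a subsequence, $c_j\to c\in Q$. Since $\lambda_j(m)\in\Gamma$ and evaluation at $m$ is continuous, for every $m\in\mathbb{N}$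
\[
\psi_1(r_{N_j}+N_jm)=F\bigl(\varepsilon_j(m)c_j(m)\Gamma\bigr)\longrightarrow F(c(m)\Gamma)=:\varphi(m).
\]
By Lemma~\ref{lem:drop}, $\varphi\in\mathcal{N}_{k-1}$.

\emph{Conclusion.} Let $m\in E$ and let $j$ be so large that $N_j\ge m$. Then $n_j=r_{N_j}+N_jm$ lies in the $N_j$-th cluster of $E$ and, by disjointness, in no other cluster of $E$. The clusters of $A$ are contained in those of $E$, so $n_j\in A'$ if and only if $n_j$ is in the $N_j$-th cluster of $A$, that is, if and only if $m\in A$. Hence $\psi(n_j)=1_A(m)$ and $|\psi_1(n_j)-1_A(m)|\le\frac14$. Letting $j\to\infty$ gives $|\varphi-1_A|\le\frac14$ on $E$. By Lemma~\ref{lem:round}, $\kappa\circ\varphi\in\mathcal{N}_{k-1}$ extends $1_A$ on $E$, contrary to the hypothesis.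
\end{proof}

\section{Proof of Theorems~\ref{thm:A} and~\ref{thm:B}}\label{sec:main}

Each application of Proposition~\ref{prop:up} adds an error, so we make the errors summable. Let $\eta_1=0$ and $\eta_{k+1}=\eta_k+2^{-k-4}$. Then $\eta_k<\sum_{i\ge1}2^{-i-4}=\frac1{16}$ for all $k$. By induction on $k$ we construct sets $A_k\subset E_k\subset\mathbb{N}$ such that
\begin{enumerate}
\item[$(\mathrm{U}_k)$] $E_k$ has property $K(k,\eta_k)$;
\item[$(\mathrm{D}_k)$] no $(k-1)$-step nilsequence extends $1_{A_k}$ on $E_k$.
\end{enumerate}
For $k=1$ take $E_1=\{1,2\}$ and $A_1=\{1\}$. A polynomial of degree at most $1$ takes any two prescribed values at $1$ and $2$, and a constant sequence cannot be $1$ at $1$ and $0$ at $2$. Given $A_k\subset E_k$, choose $r$ satisfying the lower bounds of Proposition~\ref{prop:up} for $E=E_k$, $\eta=\eta_k$, $\delta=2^{-k-4}$, and put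
\[
E_{k+1}=\mathcal{C}_r(E_k),\qquad A_{k+1}=\mathcal{C}_r(A_k).
\]
Part (b) of Proposition~\ref{prop:up} gives $(\mathrm{U}_{k+1})$, realized by monomials $\alpha n^{k+1}$. By part (a) the clusters of $E_k$ are disjoint, so Proposition~\ref{prop:down} gives $(\mathrm{D}_{k+1})$.

Now fix $k$ and $\omega$ as in Theorem~\ref{thm:B}, and let $E=E_{k+1}$, $A=A_{k+1}$. The approximation in (i) has just been shown, with error $\eta_{k+1}<\frac1{16}$, and $E$ is a $(k+1)$-interpolation set by Lemma~\ref{lem:K}. Statement (ii) is $(\mathrm{D}_{k+1})$. For (iii), recall that the conditions on $r_N$ are lower bounds. Since $\omega(x)\to\infty$, in the last step, from $E_k$ to $E_{k+1}$, we may also require that $\omega(x)\ge N^2$ for all $x\ge r_N$. The sequence $r$ is increasing, and the $i$-th cluster has at most $i$ elements, all larger than $r_i$. So $E\cap[1,x]$ is empty for $x<r_1$, and for $r_N\le x<r_{N+1}$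
\[
|E\cap[1,x]|\le1+2+\dots+N\le N^2\le\omega(x).
\]
This proves Theorem~\ref{thm:B}, and Theorem~\ref{thm:A} follows from its parts (i) and (ii). \qed

\section{No new level at infinity}\label{sec:infty}

The class $\mathcal{N}_\infty$ is strictly larger than $\bigcup_k\mathcal{N}_k$. Indeed, by Lemma~\ref{lem:alg} each $\mathcal{N}_k$ is a closed linear subspace of the Banach space $\mathcal{N}_\infty$, it is proper because $\mathcal{N}_k\ne\mathcal{N}_{k+1}$ by Theorem~\ref{thm:A}, and by the Baire category theorem a Banach space is not a countable union of proper closed subspaces. Theorem~\ref{thm:C} says that the additional sequences do not help to interpolate. Rounding shows that each indicator function on $E$ has an extension of finite step; the issue is to bound the step uniformly. This is a statement about Boolean algebras. By a \emph{Boolean algebra of subsets of $E$} we mean a family in the power set $\mathcal{P}(E)$ that contains $E$ and is closed under complements and finite intersections, hence under finite unions and differences.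

\begin{lemma}\label{lem:bool}
Let $E$ be a set and let $\mathcal{A}_1\subset\mathcal{A}_2\subset\cdots$ be Boolean algebras of subsets of $E$ with $\bigcup_k\mathcal{A}_k=\mathcal{P}(E)$. Then $\mathcal{A}_k=\mathcal{P}(E)$ for some $k$.
\end{lemma}

\begin{proof}
Suppose that $\mathcal{A}_k\ne\mathcal{P}(E)$ for all $k$.

\emph{Step 1: there are pairwise disjoint sets $X_1,X_2,\ldots\subset E$ with $X_i\notin\mathcal{A}_i$.} Call $X\subset E$ \emph{bad} if $\mathcal{P}(X)\not\subset\mathcal{A}_k$ for every $k$. The set $E$ is bad. If a bad set $X$ is the disjoint union of $Y$ and $Z$, then $Y$ or $Z$ is bad: otherwise $\mathcal{P}(Y)$ and $\mathcal{P}(Z)$ lie in a common $\mathcal{A}_l$, and then so does every subset $(S\cap Y)\cup(S\cap Z)$ of $X$. Put $Y_0=E$. Given a bad set $Y_{i-1}$, choose $n\ge i$ with $Y_{i-1}\in\mathcal{A}_n$, and choose $B\subset Y_{i-1}$ with $B\notin\mathcal{A}_n$. Then $Y_{i-1}\setminus B\notin\mathcal{A}_n$ as well, since otherwise $B=Y_{i-1}\setminus(Y_{i-1}\setminus B)\in\mathcal{A}_n$. One of the sets $B$ and $Y_{i-1}\setminus B$ is bad; call it $Y_i$,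 and call the other one $X_i$. Then $X_i\notin\mathcal{A}_n\supset\mathcal{A}_i$. The $X_i$ are pairwise disjoint, because $X_{i'}\subset Y_i$ for $i'>i$ and $Y_i\cap X_i=\emptyset$.

\emph{Step 2: a diagonal union.} A union $V$ of infinitely many $X_i$ lies in some $\mathcal{A}_m$. To reach a contradiction we want to cut a single $X_i$ out of $V$ by a set in $\mathcal{A}_i$. We therefore fix the cutting sets first and choose the indices afterwards. Partition $\mathbb{N}$ into infinite sets $S_1,S_2,\dots$, let $U_j=\bigcup_{i\in S_j}X_i$, and choose $m_j$ with $U_j\in\mathcal{A}_{m_j}$. Pick $i_j\in S_j$ with $i_j\ge\max(j,m_j)$. Let $V=\bigcup_jX_{i_j}$ and choose $m$ with $V\in\mathcal{A}_m$. Among the indices $i_1,i_2,\dots$ only $i_m$ lies in $S_m$, and the $X_i$ are disjoint, so $V\cap U_m=X_{i_m}$. Both $V$ and $U_m$ lie in $\mathcal{A}_{i_m}$, because $i_m\ge\max(m,m_m)$. Hence $X_{i_m}\in\mathcal{A}_{i_m}$, contradicting Step 1.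
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
For $k\in\mathbb{N}$ let $\mathcal{A}_k$ be the family of all $A\subset E$ such that some $\psi\in\mathcal{N}_k$ extends $1_A$ on $E$. These families increase with $k$. Each is a Boolean algebra by Lemma~\ref{lem:alg}: the constant $1$ extends $1_E$, and if $\psi,\psi'$ extend $1_A,1_{A'}$, then $1-\psi$ extends $1_{E\setminus A}$ and $\psi\psi'$ extends $1_{A\cap A'}$. Let $A\subset E$. By hypothesis some $\psi\in\mathcal{N}_\infty$ extends $1_A$ on $E$. Choose $k$ and $\psi_1\in\mathcal{N}_k$ with $\|\psi-\psi_1\|_\infty\le\frac14$. By Lemma~\ref{lem:round}, $A\in\mathcal{A}_k$. So $\bigcup_k\mathcal{A}_k=\mathcal{P}(E)$, and Lemma~\ref{lem:bool} gives $k$ with $\mathcal{A}_k=\mathcal{P}(E)$. By Lemma~\ref{lem:ind}, $E$ is a $k$-interpolation set.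
\end{proof}

\begin{thebibliography}{9}

\bibitem{CG}
Corwin and Greenleaf, Ch.~5.

\bibitem{Le}
Anh N. Le, \emph{Sublacunary sets and interpolation sets for nilsequences}, arXiv:2103.13551 (2021).

\bibitem{Rag}
Raghunathan, \emph{Discrete Subgroups of Lie Groups}, Ch.~II.

\end{thebibliography}
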